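\title{List coloring of uniform hypergraphs with at most $r\chi+r-1$ vertices}

\begin{abstract}
We prove that an $r$-uniform hypergraph $H$ with at most $r\chi(H)+r-1$ vertices has list chromatic number equal to its chromatic number. For $r=2$ this is the theorem of Noel, Reed and Wu; for $r\ge3$ we give a complete proof that does not use the graph case. In a minimal counterexample the colors, each used at most $r-1$ times, can cover all but a few vertices. The missing room is gained by reserving colors for single classes of a proper coloring, and Hall's theorem colors the rest. The reserved colors are chosen at random, greedily, or for very few classes, according to the shape of the counterexample. Examples show that the bound cannot be raised by one when $r\ge3$ and $r-1$ divides $\chi(H)$, or when $\chi(H)=2$.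
\end{abstract}

\section{Introduction}\label{sec:intro}

All hypergraphs in this paper are finite. A hypergraph $H$ is \emph{$r$-uniform} if every edge consists of exactly $r$ vertices; a $2$-uniform hypergraph is a graph. A coloring of the vertices of $H$ is \emph{proper} if every edge contains two vertices of different colors, that is, if no color class contains an edge. The \emph{chromatic number} $\chi(H)$ is the least number of colors in a proper coloring. A \emph{$k$-list assignment} $L$ gives each vertex $v$ a set $L(v)$ of $k$ permissible colors, and an \emph{$L$-coloring} is a proper coloring in which every vertex $v$ receives a color from $L(v)$. The hypergraph $H$ is \emph{$k$-choosable} if it has an $L$-coloring for every $k$-list assignment $L$, and the \emph{list chromatic number} $\chi_l(H)$ is the least $k$ for which $H$ is $k$-choosable. Giving all vertices the same list shows that $\chi_l(H)\ge\chi(H)$.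

When must equality hold? Lists can be harder than a common palette only if they differ, and lists that differ involve many colors. Many colors, however, make an $r$-uniform hypergraph with few vertices easy to color, because a set of at most $r-1$ vertices contains no edge. In the extreme case $|V(H)|\le(r-1)k$, Hall's theorem picks colors from any lists of size $k$ so that no color is used more than $r-1$ times (Section~\ref{sec:systems}); thus $\chi_l(H)=\chi(H)$ whenever $|V(H)|\le(r-1)\chi(H)$. For graphs this simple bound reads $|V(G)|\le\chi(G)$, and much more is true: Ohba conjectured, and Noel, Reed and Wu proved, that $\chi_l(G)=\chi(G)$ whenever $|V(G)|\le2\chi(G)+1$.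

A count suggests what replaces $2\chi+1$ for larger $r$. Take $k$ disjoint blocks of $r$ vertices, and let the edges be all $r$-sets other than the blocks. Suppose that $r-1$ divides $k$, and distribute lists of size $k$ from a palette of $rk/(r-1)$ colors so that in every block every color is absent from exactly one list. No color can then fill a block, so every color class has at most $r-1$ vertices, and the palette can color at most $rk$ vertices: exactly as many as there are. There is no room to spare at $rk$ vertices, so one expects a threshold of the form $r\chi+c$, and $r\chi+r-1$ is the form that gives $2\chi+1$ for $r=2$. The problem of deciding whether every $r$-uniform hypergraph $H$ with $|V(H)|\le r\chi(H)+r-1$ satisfies $\chi_l(H)=\chi(H)$ comes from Wang and Qian~\cite{WQ}. The answer is yes.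

\begin{theorem}\label{thm:main}
Let $r\ge2$ and let $H$ be an $r$-uniform hypergraph with $|V(H)|\le r\chi(H)+r-1$. Then $\chi_l(H)=\chi(H)$.
\end{theorem}

We prove the following form, which is better suited to induction.

\begin{theorem}\label{thm:strong}
Let $r\ge2$ and $k\ge1$. If $H$ is $r$-uniform, $\chi(H)\le k$ and $|V(H)|\le rk+r-1$, then $H$ is $k$-choosable.
\end{theorem}

The bound cannot be replaced by $rk+r$.

\begin{theorem}\label{thm:sharp}
There is an $r$-uniform hypergraph $H$ with $\chi(H)=k$, $|V(H)|=rk+r$ and $\chi_l(H)>k$
\begin{enumerate}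
\item[(i)] for every $r\ge3$ and every $k\ge2$ divisible by $r-1$;
\item[(ii)] for $k=2$ and every $r\ge2$.
\end{enumerate}
\end{theorem}

The theorem of Noel, Reed and Wu is used only for $r=2$. For $r\ge3$ the proof needs nothing beyond Hall's theorem and runs as follows. Fix a proper $k$-coloring of $H$ and call its classes with at least $r$ vertices \emph{parts}. A color can be used in two safe ways: on at most $r-1$ arbitrary vertices, or on any number of vertices of a single part. In a minimal counterexample the union of the lists is small, and its $m$ colors, used only in the first way, fall short of the number of vertices by a deficit $\delta\ge1$ (Section~\ref{sec:minimal}). We make up the deficit by \emph{dedicating} colors to parts and color the remaining vertices by Hall's theorem (Section~\ref{sec:dedicate}). The difficulty is to choose the dedicated colors so that Hall's condition survives for all sets of colors at once. A random choice works when many vertices lie outside the parts (Section~\ref{sec:random}). What this leaves open depends on $r$. For $r=3$ we dedicate colors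 to nearly all large parts, one at a time, and control Hall's condition through its tight sets (Sections~\ref{sec:greedy} and~\ref{sec:three}). For $r\ge4$ almost all vertices lie in parts, and it is enough to dedicate colors to very few of them (Section~\ref{sec:four}). We begin with Theorem~\ref{thm:sharp}, whose examples show what has to be excluded.

\section{Hypergraphs with $rk+r$ vertices}\label{sec:sharp}

For disjoint nonempty sets $P_1,\dots,P_k$ let $K(P_1,\dots,P_k)$ be the $r$-uniform hypergraph on $P_1\cup\dots\cup P_k$ whose edges are all $r$-sets not contained in one $P_i$. Its chromatic number is at most $k$, and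
\begin{equation}\label{eq:proper}
\text{a coloring is proper if and only if each class has at most $r-1$ vertices or lies in one $P_i$,}
\end{equation}
because a set with at least $r$ vertices that meets two of the $P_i$ contains an $r$-set that meets two of them. A hypergraph with a proper coloring whose classes are $P_1,\dots,P_k$ is a subhypergraph of $K(P_1,\dots,P_k)$, so these are the hardest instances of the problem.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
(i) Let $k=(r-1)\ell$, $|P_1|=2r$ and $|P_i|=r$ for $2\le i\le k$, and let $H=K(P_1,\dots,P_k)$. Then $|V(H)|=rk+r$. In a proper coloring a class has at most $r$ vertices unless it lies in $P_1$, and the classes inside $P_1$ have at most $2r$ vertices together. Hence $k-1$ colors cover at most $2r+(k-2)r=rk$ vertices, and $\chi(H)=k$.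

Let $C=C_1\cup\dots\cup C_r$ be a palette split into $r$ disjoint sets of $\ell$ colors. Give the $r$ vertices of each $P_i$ with $i\ge2$ the lists $C\setminus C_1,\dots,C\setminus C_r$, and give each of these lists to two vertices of $P_1$. All lists have size $(r-1)\ell=k$. Each color lies on $r-1$ lists in each $P_i$ with $i\ge2$ and on $2r-2$ lists in $P_1$. By~\eqref{eq:proper}, a class of an $L$-coloring with at least $r$ vertices lies in $P_1$ and has at most $2r-2$ vertices. If there are $x$ such classes, the number of colored vertices is at most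
\[
(r-1)(r\ell-x)+\min\{2r,(2r-2)x\}=rk-(r-1)x+\min\{2r,(2r-2)x\}.
\]
This is $rk$ for $x=0$, it is $rk+r-1$ for $x=1$, and it is at most $rk-2(r-1)+2r=rk+2$ for $x\ge2$. Since $r\ge3$, all three values are smaller than $rk+r$, so there is no $L$-coloring.

(ii) Let $s_1=\lfloor r/2\rfloor$, $s_2=\lceil r/2\rceil$, $|P_i|=3s_i$ and $H=K(P_1,P_2)$. Then $|V(H)|=3r$, and $\chi(H)=2$ because $H$ has an edge. In $P_i$ give each of the lists $\{1,2\},\{1,3\},\{2,3\}$ to $s_i$ vertices. (For $r=2$ the graph is $K_{3,3}$.) A class of an $L$-coloring that lies in $P_i$ has at most $2s_i\le r+1$ vertices. Let $x$ be the number of classes with at least $r$ vertices; each of them lies in $P_1$ or $P_2$. If $x=0$, at most $3(r-1)$ vertices are colored. If $x=1$, at most $(r+1)+2(r-1)=3r-1$ are. If $x=2$ and the two classes lie in different sets $P_i$, at most $2s_1+2s_2+(r-1)=3r-1$ are. If $x=2$ and both lie in the same set, the other set has at least $3\lfloor r/2\rfloor>r-1$ vertices and must be covered by one class with at most $r-1$ vertices. If $x=3$, one of the sets $P_i$ meets at most one class,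 which covers at most $2s_i<3s_i$ of its vertices. All cases are impossible, so $\chi_l(H)>2$.
\end{proof}

\section{Systems and valid colorings}\label{sec:systems}

We use Hall's marriage theorem in the following form, which is the usual one applied to the bipartite graph between the vertices and $r-1$ copies of each color.

\begin{lemma}[Hall]\label{lem:hall}
Let $W$ be a finite set with a list $L(v)$ for each $v\in W$. One can choose a color from each list so that no color is chosen more than $r-1$ times if and only if $|T|\le(r-1)\,\bigl|\bigcup_{v\in T}L(v)\bigr|$ for every $T\subseteq W$.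
\end{lemma}

In~\eqref{eq:proper} a set $P_i$ with fewer than $r$ vertices plays no role: a class inside it is small anyway. We therefore merge all such sets into one set $F$ and remember only its size.

\begin{definition}\label{def:system}
A \emph{$k$-system} is a partition $(F;P_1,\dots,P_p)$ of a finite set $V$ with $0\le p\le k$, $|P_i|\ge r$ for all $i$, and $|F|\le(r-1)(k-p)$; the set $F$ may be empty. The sets $P_i$ are the \emph{parts} and the elements of $F$ are the \emph{free} vertices. A coloring of $V$ is \emph{valid} if each color class has at most $r-1$ vertices or lies inside one part. Given lists $L(v)$, a \emph{valid $L$-coloring} is a valid coloring in which each $v$ has a color from $L(v)$.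
\end{definition}

\begin{proposition}\label{prop:systems}
Let $r\ge3$ and $k\ge1$. Every $k$-system with $|V|\le rk+r-1$ has a valid $L$-coloring for all lists with $|L(v)|\ge k$ for every $v\in V$.
\end{proposition}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:strong} from Proposition~\ref{prop:systems}]
Theorem~\ref{thm:main} is Theorem~\ref{thm:strong} with $k=\chi(H)$, since $\chi_l\ge\chi$. We prove Theorem~\ref{thm:strong}.

Let $r\ge3$. Take a proper coloring of $H$ with at most $k$ colors, let $P_1,\dots,P_p$ be its classes with at least $r$ vertices, and let $F$ be the union of the other classes, of which there are at most $k-p$. This is a $k$-system. A class of a valid coloring has fewer than $r$ vertices or lies in a set that contains no edge, so a valid coloring is proper.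

Let $r=2$. If $|V(H)|\le k$, the vertices can be given distinct colors from any lists of size $k$. Otherwise add edges one at a time until the graph is complete. Each new edge raises the chromatic number by at most one, and the chromatic number goes from at most $k$ to $|V(H)|>k$, so some graph $G\supseteq H$ along the way has $\chi(G)=k$. Since $|V(G)|\le2k+1$, the theorem of Noel, Reed and Wu shows that $G$, and with it $H$, is $k$-choosable.
\end{proof}

From now on $r\ge3$. Two cases of Proposition~\ref{prop:systems} are immediate. If $|V|\le(r-1)k$, Lemma~\ref{lem:hall} applies, because every nonempty $T$ sees at least $k$ colors. If $k=1$, then either $p=0$ and $|V|\le r-1$, or $V=P_1$; in both cases every coloring is valid.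

We say that a vertex \emph{misses} a color if the color is not on its list. The next example contains the whole scheme of the proof; we shall see in Remark~\ref{rem:small} that $r=k=3$ with five colors is the smallest case in which it is needed.

\begin{example}\label{ex:533}
Let $r=k=3$, let $F=\emptyset$, and let the parts $P_1,P_2,P_3$ have $5,3,3$ vertices, so $|V|=11=rk+r-1$. Let the lists be $3$-subsets of a palette of five colors, so each vertex misses two colors. Assume that every color is missed by some vertex of each part; otherwise one could color a whole part with one color and be left with a $2$-system. We find a valid $L$-coloring.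

If each color is used at most twice, only $10$ of the $11$ vertices are covered, so some color has to be used three times inside a part. The five vertices of $P_1$ miss $10$ colors in total, counted with multiplicity, so some color $c$ is missed by at most two of them. Give $c$ to all vertices of $P_1$ that have it and to no other vertex. Let $B$ be the set of at most two vertices of $P_1$ left over and $W=B\cup P_2\cup P_3$. Now $|W|\le8$, and the other four colors, used at most twice each, have room for $8$ vertices. For Hall's condition take a nonempty $T\subseteq W$ and let $X$ be the set of those of the four colors that all vertices of $T$ miss; then $|X|\le2$, and we need $|T|\le2(4-|X|)$. For $X=\emptyset$ this is $|W|\le8$. In $P_2$ the three vertices miss $6$ colors in total and each of the five colors is missed, so one color is missed twice and the others once; the same holds in $P_3$. Hence at most $2+2+2=6$ vertices of $W$ miss a given color, which settles $|X|=1$. If $|X|=2$, at most one vertex in each of $P_2,P_3$ misses both colors of $X$, and no vertex of $B$ does, because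 it already misses $c$; so $|T|\le2\le4$.
\end{example}

\section{A minimal counterexample}\label{sec:minimal}

Suppose that Proposition~\ref{prop:systems} fails, and let $k\ge2$ be the least value for which it fails. A \emph{failing pair} consists of a $k$-system with at most $rk+r-1$ vertices and lists of size at least $k$ with no valid $L$-coloring. We normalize a failing pair in three steps, each of which leaves it failing. First, shrink all lists to size exactly $k$. Second, since $|V|>(r-1)k$, there is at least one part; add vertices with arbitrary $k$-lists to $P_1$ until $|V|=rk+r-1$. Third, if $|F|<(r-1)(k-p)$, then some part has more than $r$ vertices, for otherwise $|V|<(r-1)(k-p)+rp\le rk$; move one of its vertices to $F$. A coloring valid for the new system is valid for the old one, and we repeat until $|F|=(r-1)(k-p)$. Among all failing pairs with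
\[
|L(v)|=k\ \ (v\in V),\qquad n:=|V|=rk+r-1,\qquad |F|=(r-1)(k-p)
\]
fix one for which the \emph{palette} $C=\bigcup_{v}L(v)$ has the least size $m$. This pair is fixed for the rest of the paper. It has no valid $L$-coloring, so a case is excluded as soon as we construct one.

For $X\subseteq C$ let $N(X)=\{v\in V:L(v)\cap X\ne\emptyset\}$, let $M(X)=V\setminus N(X)$ be the set of vertices that miss all colors of $X$, and write $N(c)=N(\{c\})$. For a part $P$ and a color $c\in C$ let $\mu_P(c)$ be the number of vertices of $P$ that miss $c$. Put $q=m-k$; every vertex misses exactly $q$ colors of $C$. The minimality of $k$ gives the first property below and the minimality of $m$ the second.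

\begin{lemma}\label{lem:P12}
\begin{enumerate}
\item[(P1)] $\mu_P(c)\ge1$ for every part $P$ and every $c\in C$.
\item[(P2)] $|N(X)|\ge(r-1)|X|+1$ for every nonempty $X\subseteq C$.
\end{enumerate}
\end{lemma}

\begin{proof}
(P1) If $\mu_P(c)=0$, color $P$ with $c$. The set $F$ and the other $p-1$ parts form a $(k-1)$-system with at most $n-r=r(k-1)+r-1$ vertices, and the lists $L(v)\setminus\{c\}$ have size at least $k-1$. By the minimality of $k$ this system has a valid coloring from these lists, which completes a valid $L$-coloring.

(P2) Suppose not, and choose a nonempty $X$ that maximizes $(r-1)|X|-|N(X)|$; the maximum is nonnegative. We claim that $N(X)$ can be colored from the lists $L(v)\cap X$ with each color used at most $r-1$ times. Let $T\subseteq N(X)$ and $X_T=X\cap\bigcup_{v\in T}L(v)$. If $X_T=X$, then $|T|\le|N(X)|\le(r-1)|X_T|$. If $X_T\ne X$, then $N(X\setminus X_T)\subseteq N(X)\setminus T$, and comparing $X\setminus X_T$ with the maximizer $X$ gives $|T|\le|N(X)|-|N(X\setminus X_T)|\le(r-1)|X_T|$. The claim follows from Lemma~\ref{lem:hall}.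

If $N(X)=V$, we have a valid $L$-coloring. Otherwise some list lies in $C\setminus X$, so $|C\setminus X|\ge k$. Replace the lists on $N(X)$ by $k$-subsets of $C\setminus X$. The new palette is smaller, so by the minimality of $m$ there is a valid coloring from the new lists. Keep it on $M(X)$, where the lists have not changed and the colors lie in $C\setminus X$, and use the coloring from $X$ on $N(X)$. The result is a valid $L$-coloring.
\end{proof}

\begin{lemma}\label{lem:q}
$q\ge2$.
\end{lemma}

\begin{proof}
Split $F$ into $k-p$ sets of size $r-1$; together with the parts they form $k$ \emph{groups}, and a coloring in which every class lies in a group is valid. If $q=0$, all lists equal $C$ and we give the groups distinct colors. Let $q=1$, so $m=k+1$. Give the groups distinct colors of $C$ uniformly at random, and call a vertex bad if it misses the color of its group. Each vertex is bad with probability $1/(k+1)$, so the expected number of bad vertices is $(rk+r-1)/(k+1)<r$, and some assignment has at most $r-1$ bad vertices. A bad vertex misses only the color of its group, so all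 bad vertices can take the one unused color. This is a valid $L$-coloring.
\end{proof}

The bound on $n$ is used here with no loss: in the example for Theorem~\ref{thm:sharp}(ii) we have $q=1$ and $n/(k+1)=r$.

\subsection*{Parameters}
Let $f=k-p$, so $|F|=(r-1)f$. Write $|P_i|=r+w_i$ and call $w_i\ge0$ the \emph{excess} of $P_i$. A part is \emph{small} if its excess is $0$ and \emph{big} otherwise; let $z$ be the number of small parts and $s$ the number of big parts. A part with $t$ vertices is a \emph{$t$-part}. Put
\[
\varepsilon=(r-1)q-k,\qquad \delta=r-1-\varepsilon .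
\]
Counting vertices gives $\sum_iw_i=n-(r-1)f-r(k-f)=f+r-1$. Further $m=k+q=rq-\varepsilon$ and $n-(r-1)m=k+r-1-(r-1)q=\delta$. Thus $\delta$ is the \emph{deficit}: the number of vertices that cannot be covered if each color is used at most $r-1$ times. By (P2) with $X=C$ it is positive. In summary,
\begin{equation}\label{eq:param}
\begin{gathered}
\textstyle\sum_iw_i=f+r-1,\qquad k=f+z+s,\qquad 1\le s\le f+r-1,\\
m=rq-\varepsilon,\qquad n-(r-1)m=\delta\ge1,\qquad\varepsilon\le r-2 .
\end{gathered}
\end{equation}

\begin{remark}\label{rem:small}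
Since $k=(r-1)(q-1)+\delta$ with $q\ge2$ and $\delta\ge1$, we have $k\ge r$. The first case left is $r=k=3$, which forces $q=2$, $m=5$, $\delta=1$, as in Example~\ref{ex:533}.
\end{remark}

Everything we need about a single part comes from counting missed colors: the vertices of a $t$-part $P$ miss $tq$ colors in total, so $\sum_{c\in C}\mu_P(c)=tq$, while each term is at least $1$ by (P1). Call a color $c$ \emph{cheap} for $P$ if $\mu_P(c)=1$.

\begin{lemma}\label{lem:P345}
Let $P$ be a part with $t=r+w$ vertices and let $X\subseteq C$ with $|X|=y\ge1$.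
\begin{enumerate}
\item[(P3)] $tq-m=wq+\varepsilon\ge0$, and if $h=|P\cap M(X)|\ge1$, then $(h-1)y\le wq+\varepsilon$.
\item[(P4)] If $y\le q$, then $y\,|P\cap N(X)|\ge(r-1)y-\varepsilon-(q-y)w$.
\item[(P5)] At least $2m-tq=(r-w)q-2\varepsilon$ colors are cheap for $P$.
\end{enumerate}
\end{lemma}

\begin{proof}
(P3) The sum $\sum_c(\mu_P(c)-1)=tq-m=wq+\varepsilon$ has nonnegative terms, and the terms with $c\in X$ are at least $h-1$.

(P4) Each of the $m-y=k+q-y$ colors outside $X$ is missed in $P$. A vertex of $M(X)$ misses $q-y$ of them and any other vertex at most $q$. With $\nu=|P\cap N(X)|$ this gives $(q-y)(t-\nu)+q\nu\ge k+q-y$, that is, $y\nu\ge k-(q-y)(t-1)$. Substitute $k=(r-1)q-\varepsilon$ and $t-1=r-1+w$.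

(P5) If $\nu$ colors are cheap, then $tq\ge\nu+2(m-\nu)$.
\end{proof}

By (P3), a small part can exist only if $\varepsilon\ge0$. If $\varepsilon<0$, then $z=0$ and $(r-1)q+1\le k=f+s\le2f+r-1$, so $2f\ge(r-1)(q-1)+1\ge2q-1$, where $r\ge3$ is used. Hence
\begin{equation}\label{eq:neg}
\varepsilon<0\quad\Longrightarrow\quad z=0\ \text{ and }\ f\ge q .
\end{equation}

\section{Dedicated colors and Hall's condition}\label{sec:dedicate}

To \emph{dedicate} a color $c$ to a part $P$ is to use it on vertices of $P$ only. If $c$ is given to all of $P\cap N(c)$, then $|P|-\mu_P(c)$ vertices are colored and the room for $r-1$ vertices that $c$ offered is lost, so the deficit drops by the \emph{gain} $1+w-\mu_P(c)$. By (P1) the gain is at most $w$; it equals $w$ for cheap colors, and small parts gain nothing. In the example for Theorem~\ref{thm:sharp}(i) we have $n-(r-1)m=r$, while a color dedicated to $P_1$ gains only $1+r-2=r-1$. In our counterexample the excesses add up to $f+r-1$, so there is room to gain. The next lemma states what else is required.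

\begin{lemma}\label{lem:dedicate}
Let $I\subseteq\{1,\dots,p\}$ with $|I|=d$, let $c_i$ $(i\in I)$ be distinct colors, $D=\{c_i:i\in I\}$, $Q_i\subseteq P_i\cap N(c_i)$ and $V'=V\setminus\bigcup_{i\in I}Q_i$. If $|V'\cap M(X)|\le(r-1)(m-d-|X|)$ for all $X\subseteq C\setminus D$ with $|X|\le q$, then there is a valid $L$-coloring.
\end{lemma}

\begin{proof}
For a nonempty $T\subseteq V'$ let $X$ be the set of colors of $C\setminus D$ missed by all vertices of $T$. Then $|X|\le q$ and $T\subseteq V'\cap M(X)$, so $|T|\le(r-1)(m-d-|X|)$, and $m-d-|X|$ is the number of colors of $C\setminus D$ on the lists of $T$. By Lemma~\ref{lem:hall}, $V'$ can be colored from the lists $L(v)\setminus D$ with each color used at most $r-1$ times. Color $Q_i$ with $c_i$.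
\end{proof}

We use the lemma in two forms. The first suits the situation in which few colors are dedicated; it follows from $|V'\cap M(X)|=|V'|-|V'\cap N(X)|$.

\begin{corollary}\label{cor:count}
In the notation of Lemma~\ref{lem:dedicate}, if $|V'|\le(r-1)(m-d)$ and $|V'\cap N(X)|\ge(r-1)|X|$ for all $X\subseteq C\setminus D$ with $1\le|X|\le q$, then there is a valid $L$-coloring.
\end{corollary}

The second form separates what depends only on $I$ from what depends on the colors. Given $I$, let $U$ be the union of $F$ and the parts $P_i$ with $i\notin I$, and define the \emph{initial slack} of $X\subseteq C$ by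
\[
\sigma_0(X)=(r-1)(m-d-|X|)-|M(X)\cap U| .
\]
Given also the colors $c_i$, let $B=\bigcup_{i\in I}\bigl(P_i\setminus N(c_i)\bigr)$ be the set of \emph{leftover} vertices; $|B|=\sum_{i\in I}\mu_{P_i}(c_i)$.

\begin{corollary}\label{cor:slack}
If $\sigma_0(X)\ge0$ whenever $|X|=q$, and $|M(X)\cap B|\le\sigma_0(X)$ for all $X\subseteq C\setminus D$ with $|X|\le q-1$, then there is a valid $L$-coloring.
\end{corollary}

\begin{proof}
Take $Q_i=P_i\cap N(c_i)$ in Lemma~\ref{lem:dedicate}, so $V'=U\cup B$. If $X\subseteq C\setminus D$ and $|X|=q$, then $M(X)\cap B=\emptyset$, because a leftover vertex misses a color of $D$ and only $q-1$ further colors.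
\end{proof}

The \emph{standard choice} of $I$ is the set of all big parts. Then $d=s$, $m-d=q+f+z$, and $U$ consists of $F$ and the small parts, so $\sigma_0(\emptyset)=(r-1)(q+f+z)-(r-1)f-rz$. If $|X|=y\ge1$, a small part has at most $1+\lfloor\varepsilon/y\rfloor$ vertices in $M(X)$ by (P3), and $|F\cap M(X)|=(r-1)f-|F\cap N(X)|$. Hence, for the standard choice and $1\le y=|X|\le q$,
\begin{equation}\label{eq:standard}
\begin{aligned}
\sigma_0(\emptyset)&=(r-1)q-z,\\
\sigma_0(X)&\ge(r-1)(q-y)+|F\cap N(X)|+z\bigl(r-2-\lfloor\varepsilon/y\rfloor\bigr)\ \ge\ (r-1)(q-y).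
\end{aligned}
\end{equation}
Here and below a term with the factor $z$ is $0$ if $z=0$; if $z\ge1$, then $0\le\varepsilon\le r-2$ and the term is nonnegative. In particular the condition on sets of size $q$ in Corollary~\ref{cor:slack} always holds for the standard choice.

\section{Many free vertices: a random dedication}\label{sec:random}

By~\eqref{eq:standard}, free vertices contribute the slack $|F\cap N(X)|$, which is large when $X$ contains colors that are common on the lists of $F$. A leftover vertex $v$ uses up slack only of sets $X$ of colors that $v$ misses. So we dedicate a color with probability proportional to its frequency on $F$: then $v$ is likely to be left over only if the colors it misses are common on $F$, which is where the slack is. Weighting each leftover vertex by the reciprocal of its probability lets one expectation control all sets $X$ at once.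

\begin{lemma}\label{lem:random}
If $f\ge1$, then $q\bigl((r-2)f-s\bigr)\le\varepsilon(1-z)$.
\end{lemma}

\begin{proof}
Suppose that $q((r-2)f-s)>\varepsilon(1-z)$. We use the standard choice. Let $V_b$ be the union of the big parts, so $|V_b|=rs+f+r-1$, and let $\lambda=|V_b|/k$.

\emph{The hypothesis as a bound on $\lambda$.} By~\eqref{eq:param}, $(r-1)q-z+1=k+\varepsilon-z+1=\varepsilon+f+s+1$. Substituting first $k=(r-1)q-\varepsilon$ and then $(r-1)q\varepsilon=(f+s+z+\varepsilon)\varepsilon$, we get
\begin{align*}
k(\varepsilon+f+s+1)-q|V_b|&=q\bigl[(r-1)\varepsilon+(r-2)f-s\bigr]-\varepsilon(\varepsilon+f+s+1)\\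
&=q\bigl[(r-2)f-s\bigr]+\varepsilon(z-1)>0 .
\end{align*}
Dividing by $k$,
\begin{equation}\label{eq:lambda}
\lambda q<(r-1)q-z+1 .
\end{equation}

\emph{The random colors.} Let $\theta(c)=|F\cap N(c)|/|F|\in[0,1]$ and $\theta(X)=\sum_{c\in X}\theta(c)$. Each free vertex has $k$ colors, so $\theta(C)=k$, and $\rho=\theta/k$ is a probability distribution on $C$. We need distinct random colors $c_i$ for the $s$ big parts, each with distribution $\rho$. Partition $[0,s)$ into half-open intervals $J_c$ of lengths $s\rho(c)\le s/k\le1$, take $\xi$ uniform in $[0,1)$, and consider the points $\xi,\xi+1,\dots,\xi+s-1$. An interval $J_c$ contains at most one of them, and the expected number of points in $J_c$ is its length; so it contains a point with probability $s\rho(c)$. This selects $s$ distinct colors. Assign them to the big parts by an independent uniformly random bijection; then $\Pr(c_i=c)=\rho(c)$.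

\emph{One good outcome.} A vertex $v\in V_b$ is left over with probability $\rho_v=\rho(C\setminus L(v))$. In every outcome of positive probability all $v\in B$ have $\rho_v>0$, and $\Psi=\sum_{v\in B}1/(\lambda k\rho_v)$ has expectation at most $|V_b|/(\lambda k)=1$. Fix an outcome of positive probability with $\Psi\le1$, and for $|X|\le q$ put $\gamma(X)=\lambda\bigl(q-|X|+\theta(X)\bigr)$. If $v\in M(X)\cap B$, then $X$ is contained in the $q$-set $C\setminus L(v)$, so $k\rho_v=\theta(C\setminus L(v))\le\theta(X)+q-|X|$, that is, $\gamma(X)\ge\lambda k\rho_v$. Therefore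
\[
|M(X)\cap B|\le\sum_{v\in M(X)\cap B}\frac{\gamma(X)}{\lambda k\rho_v}\le\gamma(X)\Psi\le\gamma(X).
\]
Since $|M(X)\cap B|$ and $\sigma_0(X)$ are integers, Corollary~\ref{cor:slack} gives a valid $L$-coloring once we show that $\gamma(X)<\sigma_0(X)+1$ for all $X$ with $|X|\le q-1$.

\emph{Comparing $\gamma$ with $\sigma_0$.} For $X=\emptyset$ the inequality is~\eqref{eq:lambda}. Let $1\le y=|X|\le q-1$ and $a=\theta(X)\in[0,y]$. Since $y|F\cap N(X)|\ge\sum_{c\in X}|F\cap N(c)|=(r-1)fa$, by~\eqref{eq:standard} it suffices to prove
\[
\lambda(q-y+a)<(r-1)(q-y)+\frac{(r-1)fa}{y}+z\bigl(r-2-\lfloor\varepsilon/y\rfloor\bigr)+1 .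
\]
Both sides are affine in $a$, so we check $a=0$ and $a=y$. For $a=0$, \eqref{eq:lambda} gives $\lambda-(r-1)<1/q$, hence $(\lambda-(r-1))(q-y)<1$. For $a=y$ the left side is $\lambda q$, and by~\eqref{eq:lambda} it suffices that
\begin{equation}\label{eq:five}
(r-1)(y-f)\le z\bigl(r-1-\lfloor\varepsilon/y\rfloor\bigr).
\end{equation}
This holds if $y\le f$, and so by~\eqref{eq:neg} whenever $\varepsilon<0$. Let $\varepsilon\ge0$ and $1\le f<y\le q-1$. Then $y\ge2$, $f\le q-2$, and $z=k-f-s\ge k-2f-r+1=(r-1)(q-1)-\varepsilon-2f$.

If $\varepsilon<y$, then~\eqref{eq:five} says $z\ge y-f$, and indeed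
\[
z-(y-f)\ge(r-2)(q-1)-\varepsilon-f\ge(r-2)(q-1)-(r-2)-(q-2)=(r-3)(q-2)\ge0 .
\]
If $\varepsilon\ge y\ge2$, then $r\ge4$, $q\ge3$ and $r-1-\lfloor\varepsilon/y\rfloor\ge r-1-\frac{r-2}{2}=\frac r2$. Since $(r-3)(q-1)\ge2(r-3)\ge r-2\ge\varepsilon$, we have $z\ge2(q-1)-2f+\bigl[(r-3)(q-1)-\varepsilon\bigr]\ge2(y-f)$, so the right side of~\eqref{eq:five} is at least $r(y-f)$.
\end{proof}

Lemma~\ref{lem:random} says roughly that $s\ge(r-2)f$, while $s\le f+r-1$ by~\eqref{eq:param}. For $r\ge4$ the two bounds force $f\le3$. For $r=3$ they only confine $s-f$ to $\{0,1,2\}$, and $f$ can be large; this is why the two cases are treated separately. For $r=2$ the inequality would not involve $f$ at all.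

\section{Dedicating colors one at a time}\label{sec:greedy}

A cheap color leaves only one vertex over, so it lowers each slack by at most one. We can therefore dedicate cheap colors one after another, as long as the new leftover vertex does not hit a set whose slack is already zero. There may be many such sets, but the slack is a submodular function, and so they all contain a least one.

Fix $I$ with $|I|=d$ such that
\begin{equation}\label{eq:start}
\sigma_0(X)\ge0\ \text{ for all }|X|\le q,\qquad\text{and}\qquad m-d\ge2q-2 .
\end{equation}
We process the parts of $I$ in some order and give them distinct colors. After $j$ parts, the \emph{state} consists of the set $D$ of the $j$ colors used and the set $B$ of vertices left over so far, and the \emph{slack} is $\sigma(X)=\sigma_0(X)-|M(X)\cap B|$. The state is \emph{admissible} if $\sigma(X)\ge0$ for all $X\subseteq C\setminus D$ with $|X|\le q$. For $|X|=q$ this is automatic, since $M(X)\cap B=\emptyset$ as in Corollary~\ref{cor:slack}. The state with $j=0$ is admissible, and an admissible state with $j=d$ yields a valid $L$-coloring by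 Corollary~\ref{cor:slack}. A set $X\subseteq C\setminus D$ is \emph{tight} if $|X|\le q-1$ and $\sigma(X)=0$.

\begin{lemma}\label{lem:greedy}
Let the state after $j<d$ parts be admissible with $\sigma(\emptyset)>0$, and let $P$ be the next part, $|P|=t$. If there are tight sets, then one of them, $Y$, is contained in all others, and $Y\ne\emptyset$; put $y=|Y|$ and $h=|P\cap M(Y)|$. If there are none, put $h=0$. Let
\[
\alpha_0=2m-tq,\qquad\alpha_1=2m-tq-q+y,\qquad\alpha_h=2m-tq-hq+(2h-2)y\quad(h\ge2).
\]
If $\alpha_h>j$, then some color $c\notin D$ that is cheap for $P$ leads to an admissible state.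
\end{lemma}

\begin{proof}
If there is no tight set, (P5) gives a cheap color $c\notin D$. The set $B$ gains one vertex, and all sets $X\subseteq C\setminus D$ with $|X|\le q-1$ had slack at least $1$.

Suppose that there are tight sets. From $M(X)\cap M(X')=M(X\cup X')$ and $M(X)\cup M(X')\subseteq M(X\cap X')$ we get $|M(X\cup X')\cap W|+|M(X\cap X')\cap W|\ge|M(X)\cap W|+|M(X')\cap W|$ for $W=U\cup B$, and so
\[
\sigma(X\cap X')+\sigma(X\cup X')\le\sigma(X)+\sigma(X').
\]
Let $X,X'$ be tight. If $|X\cup X'|\le q$, then $\sigma(X\cup X')\ge0$ by admissibility. Otherwise $M(X\cup X')=\emptyset$ and $\sigma(X\cup X')=(r-1)(m-d-|X\cup X'|)\ge0$, because $|X\cup X'|\le2q-2\le m-d$. Hence $\sigma(X\cap X')\le0$, and $X\cap X'$ is tight. So the intersection $Y$ of all tight sets is tight, and $Y\ne\emptyset$ because $\sigma(\emptyset)>0$.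

For a color $c$ cheap for $P$ let $v_c$ be the vertex of $P$ that misses it, and call $c$ \emph{safe} if $c\in Y$ or $v_c\notin M(Y)$. A safe color $c\notin D$ leads to an admissible state. Indeed, every tight $X$ contains $Y$, so either $c\in X$ and $X$ is no longer subject to a condition, or $v_c\notin M(X)$ and $\sigma(X)$ does not change; the other sets with at most $q-1$ colors had slack at least $1$.

It remains to find at least $\alpha_h$ safe colors, since $\alpha_h>j=|D|$. If $h=0$, all cheap colors are safe; use (P5). If $h=1$, a cheap color that is not safe lies outside $Y$ and is missed by the unique vertex of $P\cap M(Y)$, and there are at most $q-y$ such colors. If $h\ge2$, let $Z$ be the set of colors outside $Y$ missed by no vertex of $P\cap M(Y)$; then $|Z|\ge m-y-h(q-y)$. Each color of $Z$ is missed in $P$, and together they are missed at most $(t-h)q$ times. So at least $2|Z|-(t-h)q\ge\alpha_h$ of them are cheap, and these are safe.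
\end{proof}

The lemma is effective because tightness forces $Y$ to be large: $\sigma_0(Y)\le|B|$, and $\sigma_0(Y)$ grows with $q-y$. A large $y$ makes $h$ small by (P3) and $\alpha_h$ large. For $q=2$ the bookkeeping disappears.

\begin{corollary}\label{cor:q2}
Let $q=2$, let $I$ satisfy~\eqref{eq:start} and $\sigma_0(\emptyset)\ge d$, and suppose that the parts of $I$ can be ordered so that their sizes $t_0,\dots,t_{d-1}$ satisfy $2m-2t_j-2>j$ for all $j$. Then there is a valid $L$-coloring.
\end{corollary}

\begin{proof}
Apply Lemma~\ref{lem:greedy} $d$ times. After $j<d$ steps $\sigma(\emptyset)=\sigma_0(\emptyset)-j>0$. A least tight set has $y=1$, so $\alpha_1=\alpha_0-1$ and $\alpha_h=\alpha_0-2$ for $h\ge2$, where $\alpha_0=2m-2t_j$.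
\end{proof}

\section{The case $r=3$}\label{sec:three}

Let $r=3$. Then $\varepsilon\le1$, $k=2q-\varepsilon$, $m=3q-\varepsilon$ and $\sum_iw_i=f+2$.

\subsection{The shape of the system}
Let $g=s-f$; then $g\le2$ by~\eqref{eq:param}. If $f=0$, then $g=s\ge1$. If $f\ge1$, Lemma~\ref{lem:random} gives $-qg\le\varepsilon(1-z)$. The right side is at most $1<q$ (for $z\ge1$ it is at most $0$, as then $\varepsilon\ge0$), so $g\ge0$. If $\varepsilon<0$, then $f\ge1$ and $z=0$ by~\eqref{eq:neg}, so $-qg\le\varepsilon<0$ and $g\ge1$. Together with $k=f+z+s=2s-g+z$ we obtain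
\begin{equation}\label{eq:shape}
\begin{gathered}
g\in\{0,1,2\},\qquad g=0\ \Longrightarrow\ \varepsilon\ge0\text{ and }f=s\ge1,\\
2s=2q-\varepsilon-z+g,\qquad\sum_{P_i\text{ big}}(w_i-1)=2-g .
\end{gathered}
\end{equation}
So all big parts are $4$-parts, apart from one $5$-part if $g=1$, and one $6$-part or two $5$-parts if $g=0$. For $\varepsilon=1$ the third relation gives $z\equiv g+1\pmod2$; in particular $\varepsilon=1$ and $z=0$ imply $g=1$.

For the standard choice, \eqref{eq:standard} reads
\begin{equation}\label{eq:slack3}
\sigma_0(\emptyset)=2q-z=\varepsilon+f+s,\qquad\sigma_0(X)\ge2(q-y)+z\bigl(1-\lfloor\varepsilon/y\rfloor\bigr)\ge2(q-y)\quad(1\le y\le q).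
\end{equation}
For a $4$-part, Lemma~\ref{lem:greedy} and (P3) give
\begin{equation}\label{eq:alpha3}
\begin{gathered}
\alpha_0=2q-2\varepsilon,\quad\alpha_1=q-2\varepsilon+y,\quad\alpha_2=2y-2\varepsilon,\quad\alpha_3=4y-q-2\varepsilon,\\
(h-1)y\le q+\varepsilon\ \text{ if }h\ge1 .
\end{gathered}
\end{equation}
A $5$-part has at least $q-2\varepsilon$ cheap colors by (P5). The plan is to give colors first to the parts with more than four vertices and then to apply Lemma~\ref{lem:greedy} to the $4$-parts. It needs modification in three situations: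
\begin{enumerate}
\item[(A)] $g=1$ and $q-2\varepsilon\le0$;
\item[(B)] there are two $5$-parts and $q-2\varepsilon\le1$;
\item[(C)] $z=0$, and either $\varepsilon=0$, $g=2$, $q$ even, or $\varepsilon=1$, $g=1$, $q\ge3$.
\end{enumerate}
In (A) and (B) the $5$-parts may have too few cheap colors; these are three small configurations. In (C) the last greedy step may fail.

\subsection{The small configurations (A) and (B)}
We use the standard choice and Corollary~\ref{cor:slack}.

In (A) we have $\varepsilon=1$, $q=2$, $k=3$, $m=5$, and $2s=4-z$ by~\eqref{eq:shape}, so $(z,s,f)=(2,1,0)$ or $(0,2,1)$. The first is Example~\ref{ex:533}, whose assumption is (P1). In the second there are a $5$-part $P_1$ and a $4$-part $P_2$, and~\eqref{eq:slack3} gives $\sigma_0(\emptyset)=4$ and $\sigma_0(\{x\})\ge2$. So we need $|B|\le4$ and at most two vertices of $B$ missing any given color outside $D$. The part $P_2$ has at least $2m-4q=2$ cheap colors. If $P_1$ has a cheap color, choose distinct cheap colors for the two parts; then $|B|=2$. Otherwise $\mu_{P_1}(c)=2$ for all five colors, since these numbers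 add up to $10$. Let $c_2$ be cheap for $P_2$, missed by $v$, and let $x$ be the other color missed by $v$. Two vertices of $P_1$ miss $x$, and they have at most one further missed color in common. Choose $c_1$ different from $c_2$, from $x$ and from that color. Then $|B|=3$. A color outside $D$ missed by all of $B$ is missed by $v$, so it is $x$; but the two vertices of $P_1$ that miss $c_1$ do not both miss $x$.

In (B) we have $g=0$, so $\varepsilon\ge0$, and $q-2\varepsilon\le1$ gives $\varepsilon=1$, $q\le3$. Then $z$ is odd and $4\le2s=2q-1-z$, so $q=3$, $z=1$, $s=f=2$, $m=8$. Let $c_1$ be cheap for the first $5$-part ($q-2\varepsilon=1$). In the second, the numbers $\mu(c)$ with $c\ne c_1$ are seven and add up to at most $15-1=14$, so some $c_2\ne c_1$ has $\mu(c_2)\le2$. Then $|B|\le3$, while~\eqref{eq:slack3} gives $\sigma_0(\emptyset)=5$, $\sigma_0(X)\ge4$ for $y=1$ and $\sigma_0(X)\ge2+1=3$ for $y=2$.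

\subsection{The general case}
Assume that none of (A), (B), (C) holds. If $\varepsilon=1$ and $z=0$, then $g=1$ and we are in (A) or (C); hence now
\begin{equation}\label{eq:z1}
\varepsilon=1\ \Longrightarrow\ z\ge1,\qquad\text{and}\qquad(\varepsilon,z,g)=(0,0,2)\ \Longrightarrow\ q\text{ is odd}.
\end{equation}
We use the standard choice. Condition~\eqref{eq:start} holds: $\sigma_0\ge0$ by~\eqref{eq:slack3} (for $\varepsilon<0$ we have $\sigma_0(\emptyset)=2q$), and $2(f+z)=2k-2s=2q-\varepsilon+z-g\ge2q-3$ gives $f+z\ge q-1$ and $m-d=q+f+z\ge2q-1$. Let $b=|B|$.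

\emph{Stage 1: parts with more than four vertices.} If $g=1$, give the $5$-part a cheap color; then $b=1\le\sigma_0(\emptyset)$. If there are two $5$-parts, give them distinct cheap colors, which exist as $q-2\varepsilon\ge2$. If there is a $6$-part, then $6q<3m=9q-3\varepsilon$ yields a color with $\mu\le2$. In the last two cases $g=0$ and $b\le2\le f+s\le\sigma_0(\emptyset)$. Since also $\sigma_0(X)\ge2$ for $1\le y\le q-1$, the state after Stage 1 is admissible.

\emph{Stage 2: the $4$-parts.} Each step uses a cheap color, so $e=b-j$ is constant; $e\in\{0,1\}$, and $e=1$ only if there is a $6$-part, so that $g+2e\le2$. Consider a step with $j\le s-1$. By~\eqref{eq:shape},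
\begin{equation}\label{eq:jb}
j+b\le2q-2-\varepsilon-z+g+e,\qquad 2j\le2b\le2q-2-\varepsilon-z+g+2e\le2q-\varepsilon-z .
\end{equation}
In particular $b\le q-\varepsilon/2$ if $\varepsilon\le0$, and $b\le q-1$ if $\varepsilon=1$. We check the hypotheses of Lemma~\ref{lem:greedy}.

First, $2\sigma(\emptyset)=4q-2z-2b\ge2q+\varepsilon-z$. If $\varepsilon\ge0$, this equals $f+s+2\varepsilon>0$. If $\varepsilon<0$, then $z=0$, and $q+\varepsilon\ge0$ by (P3) for the $4$-part at hand, so it is at least $q>0$.

Next, let $Y$ be the least tight set. Then $\sigma_0(Y)\le b$. If $\varepsilon=1$, then $y\ge2$, since $y=1$ would give $2q-2\le b\le q-1$. So $z\lfloor\varepsilon/y\rfloor=0$ for every $\varepsilon$, and~\eqref{eq:slack3} gives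
\begin{equation}\label{eq:ybig}
2y\ge2q-b+z .
\end{equation}

\emph{$h=0$.} For $\varepsilon\le0$ we have $j\le q-\varepsilon/2<2q-2\varepsilon=\alpha_0$; for $\varepsilon=1$ we have $j\le q-1<2q-2=\alpha_0$.

\emph{$h=1$.} By~\eqref{eq:ybig}, $2\alpha_1\ge4q-4\varepsilon-b$, so it suffices that $3b<4q-4\varepsilon$. For $\varepsilon\le0$ we have $3b\le3q-\frac32\varepsilon<4q-4\varepsilon$; for $\varepsilon=1$ we have $3b\le3q-3<4q-4$.

\emph{$h=2$.} By~\eqref{eq:ybig}, $\alpha_2\ge2q-b+z-2\varepsilon$, and by~\eqref{eq:jb} this exceeds $j$ if $g+e-2+\varepsilon<2z$. The left side is at most $\varepsilon$, so the inequality holds if $\varepsilon<0$, and if $\varepsilon=1$ by~\eqref{eq:z1}. For $\varepsilon=0$ it fails only if $z=0$ and $g+e=2$, that is, $g=2$ and $e=0$. Then $j=b\le q$ and $\alpha_2=2y\ge2q-j\ge j$; equality throughout would mean $2y=q$, but $q$ is odd.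

\emph{$h\ge3$.} By~\eqref{eq:alpha3} and~\eqref{eq:ybig}, $2q-b+z\le2y\le q+\varepsilon$, so $b\ge q-\varepsilon+z$. With $2b\le2q-\varepsilon-z$ this gives $3z\le\varepsilon$, and by~\eqref{eq:z1} $\varepsilon=z=0$. Then $b=q$, $g+2e=2$ and $2y=q$. As $q$ is even, $g\ne2$; so $e=1$ and $j=q-1$. From $3y>q$ we get $h=3$, and $\alpha_3=4y-q=q>j$.

Thus every step is possible, and the final admissible state gives a valid $L$-coloring.

\subsection{The family (C)}
Here~\eqref{eq:shape} gives $s=q+1-\varepsilon$ and $f=q-1$; for $\varepsilon=0$ all parts are $4$-parts, and for $\varepsilon=1$ there are one $5$-part and $q-1$ $4$-parts. With the standard choice the last step has $j=b=q-\varepsilon$, and~\eqref{eq:ybig} allows $2y=q+\varepsilon$ if $q+\varepsilon$ is even, which gives $\alpha_2=j$. We avoid the last step: leave one $4$-part $P^*$ out of $I$. Then $d=q-\varepsilon$, $m-d=2q$ and $U=F\cup P^*$ with $|F|=2q-2$. With $h^*=|P^*\cap M(X)|$,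
\[
\sigma_0(\emptyset)=4q-(2q-2)-4=2q-2,\qquad\sigma_0(X)\ge2(q-y)+2-h^*\quad(1\le y\le q),
\]
and $(h^*-1)y\le q+\varepsilon$ if $h^*\ge1$, by (P3). Condition~\eqref{eq:start} holds: for $y\le q-1$ because $h^*\le4$, and for $y=q$ because $(h^*-1)q\le q+1<2q$ gives $h^*\le2$.

If $\varepsilon=1$, we start with the $5$-part, which has at least $q-2\ge1$ cheap colors. Any of them leads to an admissible state, because $\sigma_0(X)\ge1$ for $|X|\le q-1$: the lower bound vanishes only for $y=q-1$, $h^*=4$, and then $3(q-1)\le q+1$ contradicts $q\ge3$.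

For the $4$-parts we apply Lemma~\ref{lem:greedy} with $b=j\le d-1=q-1-\varepsilon$. We have $\sigma(\emptyset)=2q-2-j>0$, $\alpha_0=2q-2\varepsilon>j$, and $\alpha_1\ge q-2\varepsilon+1>j$. Let $h\ge2$, and let $h^*$ refer to the least tight set $Y$. From $\sigma_0(Y)\le j$,
\[
2y\ge2q+2-h^*-j\ge q+\varepsilon+3-h^* .
\]
If $h^*\le2$, then $2y>q+\varepsilon$, so $h=2$ by~\eqref{eq:alpha3}, and $\alpha_2\ge2q-j-2\varepsilon>j$. If $h^*=3$, then $q+\varepsilon\le2y\le q+\varepsilon$; so $h\le3$ by~\eqref{eq:alpha3}, and $\alpha_2=q-\varepsilon$ and $\alpha_3=q$ exceed $j$. If $h^*=4$, then $3y\le q+\varepsilon$ and $2y\ge q+\varepsilon-1$, so $3(q+\varepsilon-1)\le2(q+\varepsilon)$ and $q+\varepsilon\le3$. For $\varepsilon=1$ this contradicts $q\ge3$; for $\varepsilon=0$ it gives $q=2$, as $q$ is even, and $3y\le2$ contradicts $y\ge1$. So every step is possible, and the case $r=3$ is complete.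

\section{The case $r\ge4$}\label{sec:four}

\subsection{Reduction to $\varepsilon\ge0$ and $f\le3$}
Suppose that $\varepsilon<0$. Then $z=0$ and $f\ge q\ge2$ by~\eqref{eq:neg}, and Lemma~\ref{lem:random} gives $(r-2)f<s\le f+r-1$. So $(r-3)f<r-1$ with $f\ge2$, which forces $r=4$, $f=2$; then $s=5$, $q=2$, $k=7$, $m=9$, and all five parts are $5$-parts because $\sum_iw_i=5$. For the standard choice $\sigma_0(\emptyset)=6\ge d=5$, $m-d=4$, and $2m-2\cdot5-2=6>4$. Corollary~\ref{cor:q2} gives a valid $L$-coloring.

From now on $\varepsilon\ge0$, so $1\le\delta\le r-1$. Put $A=(r-1)(q-1)$, so that $k=A+\delta$. Lemma~\ref{lem:random} says that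
\begin{equation}\label{eq:s}
f\ge1\quad\Longrightarrow\quad s\ge(r-2)f+\frac{\varepsilon(z-1)}{q};
\end{equation}
the last term is nonnegative if $z\ge1$ and equals $-\varepsilon/q$ if $z=0$. With $s\le f+r-1$, $\varepsilon\le r-2$ and $q\ge2$ we get $(r-3)f\le r-1+\varepsilon/q\le(3r-4)/2$. For $r\ge5$ this is less than $3(r-3)$. For $r=4$ it gives $f\le4$, and $f=4$ needs $\varepsilon=q=2$, so $k=4<f+s$, which is absurd. Hence
\begin{equation}\label{eq:f}
f\le2\ \text{ if }r\ge5,\qquad f\le3\ \text{ if }r=4 .
\end{equation}

\subsection{Dedicating colors to few parts}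
There are now at least $k-3$ parts, and by (P4) each part is forced to meet $N(X)$ unless its excess is large. So undedicated parts help to satisfy Corollary~\ref{cor:count}, and we dedicate just enough colors to cover the deficit. Number the parts so that $w_1\ge w_2\ge\cdots$, and let $d$ be least with $w_1+\dots+w_d\ge\delta$. It exists since $\sum_iw_i=f+r-1\ge\delta$, and $d\le\delta$.

\begin{lemma}\label{lem:gain}
\begin{enumerate}
\item[(a)] A part $P$ with excess $w\ge\delta$ has a color $c$ with gain $1+w-\mu_P(c)\ge\delta$.
\item[(b)] There are distinct colors $c_1,\dots,c_d$ with $\sum_{i\le d}\bigl(1+w_i-\mu_{P_i}(c_i)\bigr)\ge\delta$.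
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $w=\delta+x$. If $\mu_P(c)\ge x+2$ for all $c$, then $m(x+2)\le(r+\delta+x)q$. But with $m=rq-\varepsilon$, $\delta=r-1-\varepsilon$ and $q\ge2$,
\[
m(x+2)-(r+\delta+x)q=q\bigl[(r-1)x+1+\varepsilon\bigr]-\varepsilon(x+2)\ge x(2r-2-\varepsilon)+2>0 .
\]

(b) If $w_1\ge\delta$, then $d=1$ and (a) applies. Otherwise choose distinct cheap colors for $P_1,\dots,P_d$ in turn; the total gain is then $w_1+\dots+w_d\ge\delta$. By (P5) and $r=\delta+1+\varepsilon$, the part $P_i$ has at least $(\delta+1+\varepsilon-w_i)q-2\varepsilon\ge2(\delta+1-w_i)$ cheap colors. For $i=1$ this is at least $4$. For $2\le i\le d$ we have $(i-1)w_i\le w_1+\dots+w_{i-1}\le\delta-1$, so $\delta+1-w_i\ge(i-2)w_i+2\ge i$, and there are more cheap colors than the $i-1$ colors already used.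
\end{proof}

For a set $I$ of parts let $u$ be the number of parts outside $I$ and $\omega$ their total excess, and put
\[
\Phi_I(y)=u\bigl((r-1)y-\varepsilon\bigr)-(q-y)\,\omega-(r-1)y^2 .
\]
Summing (P4) over the parts outside $I$ shows:
\begin{equation}\label{eq:Phi}
\begin{gathered}
\text{if $1\le y=|X|\le q$ and $\Phi_I(y)\ge0$, then the parts outside $I$}\\
\text{contain at least $(r-1)y$ vertices of $N(X)$.}
\end{gathered}
\end{equation}
The function $\Phi_I$ is a concave quadratic, so it is nonnegative on an interval if it is nonnegative at the endpoints. If $I$ consists of at most $\delta$ parts of total excess at least $\delta$, then $u\ge k-f-\delta=A-f$ and $\omega\le f+r-1-\delta=f+\varepsilon$. Since $(r-1)y-\varepsilon\ge\delta>0$, we then have $\Phi_I(y)\ge\Phi^*(y)$ for $1\le y\le q$, where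
\[
\Phi^*(y)=(A-f)\bigl((r-1)y-\varepsilon\bigr)-(q-y)(f+\varepsilon)-(r-1)y^2 .
\]
Using $\varepsilon=r-1-\delta$ and $(r-1)q-\varepsilon=k=A+\delta$, we find
\begin{equation}\label{eq:ends}
\begin{aligned}
\Phi^*(1)&=(q-1)\bigl[r(\delta-1)+1-f\bigr]-f\delta-(r-1),\\
\Phi^*(q)&=(A-f)(A+\delta)-(r-1)q^2 .
\end{aligned}
\end{equation}

\begin{lemma}\label{lem:test}
Let $I=\{1,\dots,d\}$. If $\Phi_I(1)\ge0$ and $\Phi_I(q)\ge0$, in particular if $\Phi^*(1)\ge0$ and $\Phi^*(q)\ge0$, then there is a valid $L$-coloring.
\end{lemma}

\begin{proof}
Take the colors of Lemma~\ref{lem:gain}(b) and $Q_i=P_i\cap N(c_i)$. Then $|Q_i|=(r-1)+(1+w_i-\mu_{P_i}(c_i))$, so $|V'|\le n-(r-1)d-\delta=(r-1)(m-d)$. By concavity and~\eqref{eq:Phi}, Corollary~\ref{cor:count} applies.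
\end{proof}

\subsection{Deficit $\delta\ge2$}
We first show that Lemma~\ref{lem:test} excludes everything except
\begin{enumerate}
\item[(D1)] $q=2$, $f=1$, $\delta=2$, $r\ge4$;
\item[(D2)] $r=4$, $\delta=3$, $q=2$, $f=2$, $s=4$, $z=0$;
\item[(D3)] $r=4$, $\delta=2$, $q=3$, $f=2$, $s=5$, $z=1$.
\end{enumerate}

\emph{$r\ge5$, $q\ge3$.} Here $f\le2$, and the bracket in~\eqref{eq:ends} is at least $r(\delta-1)-1>0$. So
\[
\Phi^*(1)\ge2\bigl[r(\delta-1)-1\bigr]-2\delta-(r-1)=(2r-2)\delta-3r-1\ge r-5\ge0,
\]
\[
\Phi^*(q)\ge A^2-4-(r-1)q^2\ge(r-1)\bigl[4(q-1)^2-q^2\bigr]-4=(r-1)(3q-2)(q-2)-4>0 .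
\]

\emph{$r\ge5$, $q=2$.} Now $\Phi^*(1)=r(\delta-2)+2-f(1+\delta)$ and $\Phi^*(2)=(r-1-f)(r-1+\delta)-4(r-1)$. If $f=0$, then $\Phi^*(1)\ge2$ and $\Phi^*(2)\ge(r-1)(r-3)>0$. If $f=1$ and $\delta\ge3$, then $\Phi^*(1)\ge5(\delta-2)+1-\delta>0$ and $\Phi^*(2)\ge(r-2)(r+2)-4(r-1)=r(r-4)>0$. If $f=1$ and $\delta=2$, we are in (D1). Let $f=2$, and note $k=2r-2-\varepsilon$. If $z\ge1$, then $s=k-2-z\le2r-5$ contradicts $s\ge2r-4$ from~\eqref{eq:s}. If $z=0$, then $s=2r-4-\varepsilon\ge2r-4-\varepsilon/2$ gives $\varepsilon=0$, and $s=2r-4\le f+r-1=r+1$ gives $r=5$, $\delta=4$; then $\Phi^*(1)=2$ and $\Phi^*(2)=0$.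

\emph{$r=4$, $\delta=3$.} Here $\varepsilon=0$, $k=3q$, $\Phi^*(1)=(q-1)(9-f)-3f-3$ and $\Phi^*(q)=3q(2q-3-f)$. If $q\ge3$, then $f\le3$ gives $\Phi^*(1)\ge12-12=0$ and $2q-3-f\ge0$. If $q=2$ and $f\le1$, then $\Phi^*(1)=6-4f>0$ and $\Phi^*(2)=6(1-f)\ge0$. If $q=2$ and $f\ge2$, then $2f\le s\le6-f$ by~\eqref{eq:s}, which is (D2).

\emph{$r=4$, $\delta=2$.} Here $\varepsilon=1$, $k=3q-1$, $\Phi^*(1)=(q-1)(5-f)-2f-3$ and $\Phi^*(q)=(3q-3-f)(3q-1)-3q^2$.
\begin{itemize}
\item $f=0$: $\Phi^*(1)=5q-8>0$ and $\Phi^*(q)=6q(q-2)+3>0$.
\item $f=1$: if $q\ge3$, then $\Phi^*(1)=4q-9>0$ and $\Phi^*(q)=6q^2-15q+4>0$; if $q=2$, we are in (D1).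
\item $f=2$: if $q\ge4$, then $\Phi^*(1)=3q-10>0$ and $\Phi^*(q)=6q(q-3)+5>0$. If $q=2$, then $s\le k-f=3$, but~\eqref{eq:s} gives $s\ge4-\frac12$. If $q=3$, then $s+z=6$ and $s\le5$, so $z\ge1$; and $s\ge4+(z-1)/3$ excludes $z\ge2$. This is (D3).
\item $f=3$: $6\ge s\ge6+(z-1)/q$ gives $s=6$ and $z\le1$, so $3q-1=k\in\{9,10\}$, which is impossible.
\end{itemize}

\emph{Configuration (D2).} Here $k=6$, $m=8$, and four parts of total excess $5$ have sizes $6,5,5,5$. For the standard choice $\sigma_0(\emptyset)=6\ge d=4$ and $m-d=4$. In this order $2m-2t_0-2=2>0$ and $2m-2t_j-2=4>j$ for $j=1,2,3$. Corollary~\ref{cor:q2} applies.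

\emph{Configuration (D3).} Here $m=11$, and the five big parts have total excess $5$, so they are $5$-parts. Each has at least $2m-15=7$ cheap colors; choose distinct ones, so $|B|=5$. By~\eqref{eq:standard}, $\sigma_0(\emptyset)=8$, $\sigma_0(X)\ge6+1$ for $y=1$ and $\sigma_0(X)\ge3+2$ for $y=2$. Corollary~\ref{cor:slack} applies.

\emph{Configuration (D1).} Here $\varepsilon=r-3$, $k=r+1$, $p=r$, $m=r+3$ and $\sum_iw_i=r$. If $w_1\ge2$, then $d=1$, $u=r-1$ and $\omega\le r-2$, so $\Phi_I(1)\ge2(r-1)-(r-2)-(r-1)=1$ and $\Phi_I(2)=(r-1)(r+1)-4(r-1)>0$; Lemma~\ref{lem:test} applies. Otherwise all $r$ parts have $r+1$ vertices, and two dedications are needed. For a single color $x$, (P4) with $y=w=1$ gives one vertex of $N(x)$ in each of the $r-2$ undedicated parts, one fewer than required. The missing vertex must be one of the two leftover vertices, so these should not miss a common color outside $D$.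

Each part has at least $2m-2(r+1)=4$ cheap colors. If $c$ is cheap for $P$, its \emph{partner} is the other color missed by the vertex of $P$ that misses $c$. The cheap colors of a part $P$ do not all have the same partner. Suppose that all $\nu\ge4$ of them have partner $x$. Two cheap colors missed by the same vertex would be partners of each other, so both would equal $x$; hence the cheap colors are missed by $\nu$ different vertices, all of which miss $x$. So $\mu_P(x)\ge\nu$, the color $x$ is not cheap, and $2(r+1)=\sum_c\mu_P(c)\ge\nu+\nu+2(m-1-\nu)=2(r+2)$, a contradiction.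

We choose distinct colors $c_1,c_2$, cheap for $P_1,P_2$ respectively, with different partners. Take any $c_1$ cheap for $P_1$, with partner $x_1$. If a cheap color of $P_2$ other than $c_1$ has a partner different from $x_1$, take it as $c_2$. Otherwise at least three cheap colors of $P_2$ have partner $x_1$; replace $c_1$ by a cheap color of $P_1$ whose partner is not $x_1$, and let $c_2$ be one of those three colors different from it.

With $Q_i=P_i\cap N(c_i)$ we have $|Q_i|=r$ and $|V'|=n-2r=(r-1)(m-2)$. For $x\notin D$, a leftover vertex misses $x$ only if $x$ is the partner, so one of the two lies in $N(x)$ and $|V'\cap N(x)|\ge(r-2)+1$. For $|X|=2$, (P4) gives at least $(r+1)/2$ vertices of $N(X)$ in each undedicated part, so $|V'\cap N(X)|\ge(r-2)\lceil(r+1)/2\rceil\ge2(r-1)$: for $r=4$ both sides are $6$, and for $r\ge5$ we have $(r-2)(r+1)-4(r-1)=r^2-5r+2>0$. Corollary~\ref{cor:count} applies.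

\subsection{Deficit $\delta=1$}
Now $\varepsilon=r-2$, $k=A+1$ and $n=(r-1)m+1$. In this case $\Phi^*(1)=(q-1)(1-f)-f-(r-1)$, which is negative when $f\ge1$ or $q<r$, so single colors need another argument. The compensation is that every big part can cover the deficit alone. We try each big part in turn, show that each attempt can fail only because of one rare color, that this color is the same for all big parts, and that its few vertices cannot meet all parts in the way required.

We first record two consequences of~\eqref{eq:s}:
\begin{equation}\label{eq:delta1}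
\begin{aligned}
q=2&\ \Longrightarrow\ k=r,\ f\le1,\ \text{and } s\ge r-2\text{ if }f=1;\\
r=4,\ q=3&\ \Longrightarrow\ f\le2 .
\end{aligned}
\end{equation}
Let $q=2$. If $f\ge2$, then $r-2\ge k-f\ge s\ge(r-2)(f-\frac12)\ge\frac32(r-2)$, which is false. If $f=1$, then $s\ge r-2$ by~\eqref{eq:s} if $z\ge1$, and $s=r-1$ if $z=0$. If $r=4$, $q=3$, $f=3$, then $k=7$ and $s\ge6-\frac23>4=k-f$, which is false. The configuration
\begin{enumerate}
\item[(D4)] $r=4$, $q=2$, $f=1$
\end{enumerate}
is treated at the end; assume until then that it does not occur. By~\eqref{eq:f} and~\eqref{eq:delta1}, for $q\ge3$ we have $f\le2$, or $r=4$, $f=3$, $q\ge4$.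

For each big part $P_i$, Lemma~\ref{lem:gain}(a) gives a color $c_i$ with $\mu_{P_i}(c_i)\le w_i$; choose $Q_i\subseteq P_i\cap N(c_i)$ with $|Q_i|=r$. (The colors $c_i$ need not be distinct, as we dedicate only one at a time.) Since $|V\setminus Q_i|=(r-1)(m-1)$ and there is no valid $L$-coloring, Corollary~\ref{cor:count} yields $X_i\subseteq C\setminus\{c_i\}$ with $1\le|X_i|\le q$ and $|N(X_i)\setminus Q_i|<(r-1)|X_i|$.

\emph{Step 1: $|X_i|=1$.} We show that for $2\le|X|\le q$ the parts other than $P_i$ contain at least $(r-1)|X|$ vertices of $N(X)$. Let $q=2$ and $|X|=2$. By (P4) each of the $r-1-f$ other parts contains at least $\lceil r/2\rceil$ vertices of $N(X)$, and $(r-1-f)\lceil r/2\rceil\ge2(r-1)$: for $f=0$ because $r\ge4$; for $f=1$, $r=5$ because $9\ge8$; for $f=1$, $r\ge6$ because $(r-2)r-4(r-1)=r^2-6r+4>0$.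

Let $q\ge3$. By~\eqref{eq:Phi} with $I=\{i\}$ and concavity, it suffices that $\Phi^*(2)\ge0$ and $\Phi^*(q)\ge0$. We have
\[
\Phi^*(2)=(A-f)r-(q-2)(f+r-2)-4(r-1),
\]
and raising $q$ by one adds $r(r-1)-(f+r-2)\ge r^2-2r-1>0$. So we need only the least $q$. For $q=3$ the value is $2r^2-7r+6-f(r+1)$; with $f\le2$ this is $10-5f\ge0$ for $r=4$ and at least $2r^2-9r+4>0$ for $r\ge5$. For $r=4$, $f=3$, $q=4$ the value is $6\cdot4-2\cdot5-12=2$. Next, $\Phi^*(q)=(A-f)(A+1)-(r-1)q^2$. For $r=4$, $q=3$, $f\le2$ it is at least $4\cdot7-27=1$. For $r=4$, $q\ge4$, $f\le3$ it is at least $(3q-6)(3q-2)-3q^2=6(q^2-4q+2)>0$. For $r\ge5$, $f\le2$ it is at least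
\[
A^2-A-2-(r-1)q^2=(r-1)\bigl[(r-1)(q-1)^2-(q-1)-q^2\bigr]-2\ge4(3q^2-9q+5)-2>0 .
\]
Hence $X_i=\{x_i\}$ with $x_i\ne c_i$ and $|N(x_i)\setminus Q_i|\le r-2$.

\emph{Step 2: all $x_i$ are equal.} Suppose that $x_i\ne x_j$, and let $W=(N(x_i)\setminus Q_i)\cup(N(x_j)\setminus Q_j)$, so $|W|\le2(r-2)$. The set $W$ contains all vertices of $N(\{x_i,x_j\})$ in the $p-2=A-f-1$ parts other than $P_i,P_j$. By (P4) with $y=2$, such a part $P_l$ contains at least $(r-(q-2)w_l)/2$ of them, and these parts have total excess at most $f+r-3$.

Let $q\ge3$. Then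
\[
E:=(A-f-1)r-(q-2)(f+r-3)-4(r-2)\le0 .
\]
Raising $q$ by one adds $r(r-1)-(f+r-3)>0$ to $E$. For $q=3$ we have $E=2r^2-8r+11-f(r+1)$; with $f\le2$ this is $11-5f>0$ for $r=4$ and at least $2r^2-10r+9>0$ for $r\ge5$. For $r=4$, $f=3$, $q=4$ we have $E=20-8-8=4$. So $E>0$, a contradiction.

Let $q=2$. Then $(r-f-2)\lceil r/2\rceil\le2(r-2)$. For $f=0$ this forces $r=4$, with equality. For $f=1$ we have $r\ge5$; for $r\ge6$ the inequality fails because $(r-3)r-4(r-2)=r^2-7r+8>0$, and for $r=5$ it is an equality. Equality means that $W$ lies entirely in the parts other than $P_i,P_j$. Hence $N(x_j)\cap P_i=\emptyset$ and $N(x_i)\cap P_i\subseteq Q_i$. The first relation gives $c_i\ne x_j$, since $\emptyset\ne Q_i\subseteq N(c_i)\cap P_i$. By (P1) some $v\in P_i$ misses $c_i$. Then $v\notin Q_i$, so $v$ misses $x_i$, and $v$ misses $x_j$. These are three distinct colors, contrary to $q=2$.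

\emph{Step 3: counting $N(x)$.} Let $x$ be the common color. By (P2), $|N(x)|=r+\nu$ with $\nu\ge0$. Each big part $P_i$ contains at least $|N(x)\cap Q_i|\ge r+\nu-(r-2)=\nu+2$ vertices of $N(x)$, and each small part at least $(r-1)-\varepsilon=1$, by (P4). As $s\ge1$, we get $r+\nu\ge s(\nu+2)+z\ge\nu+2s+z$, so $r\ge2s+z=s+k-f$. If $q=2$, then $k=r$ and $s\le f$, which contradicts $s\ge1$ for $f=0$ and $s\ge r-2\ge2$ for $f=1$. If $q\ge3$, then $k=A+1\ge2r-1$ and $s\le f-r+1\le0$ by~\eqref{eq:f}, again a contradiction.

\emph{Configuration (D4).} Here $\varepsilon=2$, $k=4$, $m=6$, $p=3$, $\sum_iw_i=4$ and $s\ge2$, so the sizes of $P_1,P_2,P_3$ are $(7,5,4)$, $(6,6,4)$ or $(6,5,5)$. We use the standard choice. By~\eqref{eq:standard}, $\sigma_0(\emptyset)=6-z\ge5$ and $\sigma_0(\{x\})\ge3$. So Corollary~\ref{cor:slack} applies if $|B|\le3$, and also if $|B|=4$ and no color outside $D$ is missed by all of $B$. A $5$-part has at least $2m-10=2$ cheap colors, and in a $6$-part $\sum_c\mu(c)=12$.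

\emph{Sizes $(7,5,4)$.} Since $14<3\cdot6$, some $c_1$ has $\mu_{P_1}(c_1)\le2$. Take $c_2\ne c_1$ cheap for $P_2$. Then $|B|\le3$.

\emph{Sizes $(6,6,4)$.} If one of the $6$-parts has a cheap color, dedicate it; in the other $6$-part the remaining five colors have $\sum\mu\le11$, so one of them has $\mu\le2$, and $|B|\le3$. Otherwise $\mu\equiv2$ in both $6$-parts and $|B|=4$. Take any $c_1$. If the two vertices of $P_1$ that miss $c_1$ miss no second color in common, any $c_2\ne c_1$ will do. If they both miss $x\ne c_1$, note that the two vertices of $P_2$ that miss $x$ have at most one further missed color in common, and choose $c_2$ different from $c_1$, from $x$ and from that color. Then the vertices of $P_2$ that miss $c_2$ do not both miss $x$.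

\emph{Sizes $(6,5,5)$.} Choose distinct cheap colors $c_2,c_3$ for $P_2,P_3$, missed by $v_2,v_3$. Let $R=C\setminus\{c_2,c_3\}$, $|R|=4$, and $\mu=\mu_{P_1}$; then $\sum_{c\in R}\mu(c)\le12-2=10$. If some $c\in R$ has $\mu(c)=1$, take $c_1=c$, and $|B|=3$. So let $\mu\ge2$ on $R$; we look for $c_1\in R$ with $\mu(c_1)=2$, so that $|B|=4$. A color outside $D$ missed by all of $B$ lies in $R$ and is missed by both $v_2$ and $v_3$. If no color of $R$ is missed by both, any $c_1\in R$ with $\mu(c_1)=2$ will do, and one exists since $10<12$. Otherwise there is exactly one such color $x$, because $v_2$ misses only one color besides $c_2$. If $\mu(x)=2$, take $c_1=x$; then $v_2$ misses only colors of $D$. Let $\mu(x)\ge3$, and let $\nu$ be the number of $c\in R\setminus\{x\}$ with $\mu(c)=2$. Suppose that for each of these $c$ both vertices of $P_1$ that miss $c$ also miss $x$. Such a vertex misses exactly $c$ and $x$, so these pairs of vertices are disjoint and $\mu(x)\ge\max\{3,2\nu\}$. Then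
\[
10\ge2\nu+3(3-\nu)+\max\{3,2\nu\}=9-\nu+\max\{3,2\nu\}\ge11,
\]
as one sees separately for $\nu\le1$ and $\nu\ge2$. This is false, so some $c_1\in R\setminus\{x\}$ has $\mu(c_1)=2$ and is missed by a vertex of $P_1$ that does not miss $x$.

\medskip
Every case for $r=3$ and for $r\ge4$ has led to a valid $L$-coloring or to a numerical contradiction. So there is no failing pair, Proposition~\ref{prop:systems} holds, and Theorems~\ref{thm:main} and~\ref{thm:strong} follow.

\begin{thebibliography}{1}
\bibitem{WQ} Wei Wang and Jianguo Qian, \emph{Chromatic-choosability of hypergraphs with high chromatic number}, arXiv:1807.08273 (2018).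
\end{thebibliography}
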